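# Syzygies of the residue field and the type of a local ring

Throughout, rings are commutative and noetherian, and modules are finitely generated (except the injective modules that appear in resolutions). $(R,\mathfrak m,k)$ is a local ring, $t=\operatorname{depth}R$, and $e=\operatorname{edim}R$ is the minimal number of generators of $\mathfrak m$.

## Depth zero: when is $k$ a second syzygy?

**Definition.** A module $M$ is *$m$-syzygy* if there is an exact sequence $0\to M\to G_{m-1}\to\cdots\to G_0$ with all $G_j$ finitely generated free. The class of these modules is $\mathsf{Syz}_m(R)$; in particular $\mathsf{Syz}_0(R)$ consists of all modules. For a module $N$ with minimal free resolution $F\to N$, we write $\Omega^iN$ for its $i$-th syzygy and $\beta_i(N)=\operatorname{rank}F_i$. So $\Omega^0N=N$, and for $i\ge1$ the module $\Omega^iN$ is the image of $d_i:F_i\to F_{i-1}$. All entries of $d_i$ lie in $\mathfrak m$.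

**Definition.** The *type* of $R$ is $r=\operatorname{r}(R)=\dim_k\operatorname{Ext}^t_R(k,R)$. It is at least $1$. If $t=0$, then $r=\dim_k\operatorname{soc}R$, where $\operatorname{soc}M=\{u\in M:\mathfrak mu=0\}\cong\operatorname{Hom}_R(k,M)$.

The free modules in the definition of $m$-syzygy need not form a minimal complex, but this costs only a free summand. Suppose $m\ge2$, let $0\to M\to G_{m-1}\to\cdots\to G_0$ be exact with free $G_j$, and put $N=\operatorname{Coker}(G_1\to G_0)$. Continue the $G_j$ to a free resolution of $N$ by resolving $M$. Every resolution of $N$ by finitely generated free modules is the direct sum of the minimal one and a contractible complex of free modules. The $m$-th syzygy of the contractible part is a finitely generated projective module, hence free. Therefore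
$$M\cong\Omega^mN\oplus R^g\quad\text{for some module }N\text{ and some }g\ge0. \tag{1}$$

**Proposition 1.** Let $\operatorname{depth}R=0$. Then $k$ is $2$-syzygy if and only if $r=1$.

*Proof.* Suppose $k$ is $2$-syzygy, and write $k\cong\Omega^2N\oplus R^g$ by (1). Here $\Omega^2N=\operatorname{Ker}(F_1\to F_0)$, and the map $F_1\to F_0$ has entries in $\mathfrak m$, so it kills $\operatorname{soc}F_1$. Hence $\operatorname{soc}F_1\subseteq\Omega^2N\subseteq F_1$, and $\operatorname{soc}\Omega^2N=\operatorname{soc}F_1$ has dimension $r\beta_1(N)$. Comparing socle dimensions gives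
$$1=r\,(\beta_1(N)+g),$$
so $r$ divides $1$. Conversely, let $r=1$ and let $y_1,\dots,y_e$ generate $\mathfrak m$. The kernel of $R\to R^e$, $u\mapsto(y_1u,\dots,y_eu)$, is $\operatorname{soc}R\cong k$, so $k$ is $2$-syzygy. $\square$

The proof of the forward direction is a count: one side counts $1$, the other a multiple of $r$. What changes if $R$ has positive depth, and if $k$ is replaced by a higher syzygy $\Omega^nk$, with $n+2$ in place of $2$? Souvik Dey and Ryo Takahashi ask this in "On the Subcategories of n-Torsionfree Modules and Related Modules", arXiv:2101.04465 (2021). If $n\ge\operatorname{depth}R$ and $\Omega^nk$ is $(n+2)$-syzygy, must $R$ have type one? What if $R$ is also Cohen–Macaulay? The case $n=\operatorname{depth}R$ may be taken as known; it will be covered by the argument below. The answer to both questions is yes.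

**Theorem 2.** If $\Omega^nk\in\mathsf{Syz}_{n+2}(R)$ for some $n\ge t$, then $r=1$. If moreover $R$ is Cohen–Macaulay, then $R$ is Gorenstein.

**Theorem 3 (strong form).** Let $n\ge t$, $a\ge0$ and $L\in\mathsf{Syz}_{n+2}(R)$. Then
$$(\Omega^nk)^{\oplus a}\oplus L\in\mathsf{Syz}_{n+2}(R)\iff r\mid a.$$
On the other hand, $\Omega^nk\in\mathsf{Syz}_{n+1}(R)$ always holds for $n\ge t$, so "$n+2$" in Theorem 2 cannot be lowered.

Theorem 2 is Theorem 3 with $a=1$ and $L=0$, together with the textbook fact that a Cohen–Macaulay local ring of type one is Gorenstein.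

## Rings with $\mathfrak m^2=0$, for all $n$

**Example 4.** Let $\mathfrak m^2=0\neq\mathfrak m$, for instance $R=k[x,y]/(x,y)^2$. Then $\operatorname{soc}R=\mathfrak m\cong k^e$, so $t=0$ and $r=e$. Since $\Omega^1k=\mathfrak m\cong k^r$, we have $\Omega^nk\cong k^{r^n}$.

Which vector spaces $k^q$ are $(n+2)$-syzygy? Write $k^q\cong\Omega^{n+2}N\oplus R^g$ by (1). Since $\mathfrak mR\neq0$, we get $g=0$. Next, $\Omega^1N\subseteq\mathfrak mF_0$ is killed by $\mathfrak m$, so $\Omega^1N\cong k^b$ for some $b$, and $\Omega^{n+2}N\cong k^{br^{n+1}}$. Conversely, $k^b$ embeds in $R^b$ through the socle, so it is $1$-syzygy. Its syzygy $\Omega^{n+1}(k^b)\cong k^{br^{n+1}}$ is therefore $(n+2)$-syzygy. So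
$$k^q\in\mathsf{Syz}_{n+2}(R)\iff r^{n+1}\mid q.$$
For $q=ar^n$, which is the case $(\Omega^nk)^a$, the condition is $r\mid a$, as Theorem 3 predicts for $L=0$.

This example also shows that the socle alone does not decide the matter. For $n\ge1$ the socle of $\Omega^nk$ has dimension $r^n$, which is already a multiple of $r$, so the count of Proposition 1 gives no contradiction.

## The case $n=1$ in depth zero, and the map $\operatorname{Ext}^1(k,R)\to\operatorname{Ext}^1(k,k)$

Let $t=0$, let $R$ not be a field, and suppose that $\Omega^1k=\mathfrak m$ is $3$-syzygy. Write $\mathfrak m\cong\Omega^3N\oplus R^g$. The left side has socle $\operatorname{soc}R$. On the right, $\operatorname{soc}\Omega^3N=\operatorname{soc}F_2$ as in Proposition 1. Hence $r=r(\beta_2(N)+g)$, which says only that $\beta_2(N)+g=1$. The number $1$ that we want to compare with $r$ has moved one cohomological degree up, so we should count $\operatorname{Ext}^1(k,-)$ as well.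

**Definition.** The *Bass numbers* of $M$ are $\mu^j(M)=\dim_k\operatorname{Ext}_R^j(k,M)$. We put $\mu^j(M)=0$ and $\beta_j(M)=0$ for $j<0$. Thus $\mu^j(R)=0$ for $j<t$, and $\mu^t(R)=r$. For example, $\mu^0(k)=1$ and $\mu^j(k)=\beta_j(k)$.

*Left side.* From $0\to\mathfrak m\to R\to k\to0$ we get
$$\operatorname{Hom}(k,R)\to\operatorname{Hom}(k,k)\to\operatorname{Ext}^1(k,\mathfrak m)\to\operatorname{Ext}^1(k,R)\to\operatorname{Ext}^1(k,k).$$
The first map is zero, since $\operatorname{soc}R\subseteq\mathfrak m$. *If* the last map is zero, then $\mu^1(\mathfrak m)=1+\mu^1(R)$.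

*Right side.* From $0\to\Omega^3N\to F_2\to\Omega^2N\to0$ we get
$$\operatorname{Hom}(k,F_2)\to\operatorname{Hom}(k,\Omega^2N)\to\operatorname{Ext}^1(k,\Omega^3N)\to\operatorname{Ext}^1(k,F_2)\to\operatorname{Ext}^1(k,\Omega^2N).$$
The first map is zero, since $d_2$ kills $\operatorname{soc}F_2$, and $\mu^0(\Omega^2N)=r\beta_1(N)$. *If* the last map is zero, then $\mu^1(\Omega^3N)=r\beta_1(N)+\mu^1(R)\beta_2(N)$.

If both vanishing statements hold, then since $\beta_2(N)+g=1$,
$$1+\mu^1(R)=r\beta_1(N)+\mu^1(R)(\beta_2(N)+g)=r\beta_1(N)+\mu^1(R).$$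
So $1=r\beta_1(N)$ and $r=1$. Everything now depends on maps of the form
$$\operatorname{Ext}^j(k,F_i)\to\operatorname{Ext}^j(k,\Omega^iN)$$
being zero. Two points stop the naive argument.

*The right side: one step of dimension shifting is not enough.* The composite $F_2\to\Omega^2N\subseteq F_1$ is $d_2$, which has entries in $\mathfrak m$, so it is zero on $\operatorname{Ext}^1(k,-)$. But $\operatorname{Ext}^1(k,\Omega^2N)\to\operatorname{Ext}^1(k,F_1)$ need not be injective. Its kernel is the image of the connecting map $\delta:\operatorname{Hom}(k,\Omega^1N)\to\operatorname{Ext}^1(k,\Omega^2N)$. The kernel of $\delta$ is the image of $\operatorname{Hom}(k,F_1)\to\operatorname{Hom}(k,\Omega^1N)$, and this map is zero because $d_1$ kills $\operatorname{soc}F_1$. So $\delta$ is injective. For $x\in\operatorname{Ext}^1(k,F_2)$ we learn only that its image is $\delta(y)$ for some $y\in\operatorname{soc}\Omega^1N$, and nothing so far forces $y=0$.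

*The left side: vanishing fails for regular rings.* Let $R=k[[x]]$. Using the resolution $0\to R\xrightarrow{x}R\to k\to0$, we find $\operatorname{Ext}^1(k,R)=R/xR$ and $\operatorname{Ext}^1(k,k)=k$, and the map induced by $R\to k$ is an isomorphism $R/xR\to k$. So the vanishing on the left side needs an input that distinguishes singular rings from regular ones.

The first difficulty is met by treating all steps of the resolution at once, the second by a multiplicative property of $\operatorname{Ext}_R(k,k)$.

## One triangle for $i$ steps of a resolution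

Let $D$ be the derived category of $R$. Complexes are indexed cohomologically, and $\Sigma$ is the shift, $(\Sigma X)^n=X^{n+1}$. We use four standard facts.

- For modules $M,M'$ we have $\operatorname{Hom}_D(M,\Sigma^jM')=\operatorname{Ext}^j_R(M,M')$, which is $0$ for $j<0$.
- A short exact sequence of complexes gives an exact triangle, and $\operatorname{Hom}_D(X,-)$ and $\operatorname{Hom}_D(-,X)$ turn triangles into long exact sequences.
- If $J$ is a bounded-below complex of injectives, then $\operatorname{Hom}_D(k,\Sigma^jJ)=H^j(\operatorname{Hom}_R(k,J))$.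
- If $P$ is a bounded complex of finitely generated free modules, then $\operatorname{Hom}_D(P,\Sigma^jX)=H^j(\operatorname{Hom}_R(P,X))$.

Let $F\to N$ be the minimal free resolution of a module $N$, let $X_i=\Omega^iN$, and let $p_i:F_i\to X_i$ be the canonical surjection.

**Step 1: the triangle.** This step replaces $i$ short exact sequences by a single triangle. Let $C$ be the complex $F_{i-1}\to\cdots\to F_0$ with $F_{i-1}$ in degree $0$ and $F_0$ in degree $i-1$; put $C=0$ if $i=0$. Let $C'$ be the complex $F_{i-1}\to\cdots\to F_0\to N$ with $N$ in degree $i$. The complex $C'$ is exact except in degree $0$, where its cohomology is $X_i$, so the inclusion $X_i\to C'$ is a quasi-isomorphism. (For $i=0$ we have $C'=N=X_0$.) The module $N$ in the last degree is a subcomplex $\Sigma^{-i}N\subseteq C'$ with quotient $C$. The exact sequence $0\to\Sigma^{-i}N\to C'\to C\to0$ gives an exact triangle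
$$\Sigma^{-i}N\xrightarrow{\;c\;}X_i\xrightarrow{\;w\;}C\longrightarrow\Sigma^{1-i}N. \tag{2}$$
For $i\ge1$ the composite $wp_i:F_i\to X_i\to C'\to C$ is the chain map whose only nonzero component is $d_i:F_i\to F_{i-1}=C^0$. For $i=0$ it is zero.

**Lemma 5.** The map $wp_i$ induces zero on $\operatorname{Hom}_D(k,\Sigma^j-)$ for all $j$. Consequently
$$\operatorname{Im}\bigl(\operatorname{Ext}^j(k,F_i)\xrightarrow{(p_i)_*}\operatorname{Ext}^j(k,X_i)\bigr)\subseteq\operatorname{Im}\bigl(\operatorname{Ext}^{j-i}(k,N)\xrightarrow{c_*}\operatorname{Ext}^j(k,X_i)\bigr). \tag{3}$$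

*Proof.* Let $i\ge1$; the case $i=0$ is clear. Let $R\to I$ be an injective resolution. Since $F_i$ and $C$ are bounded complexes of finitely generated free modules, $F_i\to I\otimes F_i$ and $C\to I\otimes C$ are quasi-isomorphisms into bounded-below complexes of injectives, and they are compatible with $wp_i$ and $1\otimes wp_i$. So the induced map on $\operatorname{Hom}_D(k,\Sigma^j-)$ is $H^j$ of the chain map $\operatorname{Hom}(k,I\otimes F_i)\to\operatorname{Hom}(k,I\otimes C)$. The components of this chain map are
$$\operatorname{Hom}(k,I^q)\otimes F_i\xrightarrow{\;1\otimes d_i\;}\operatorname{Hom}(k,I^q)\otimes F_{i-1}.$$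
These are zero, because $d_i$ has entries in $\mathfrak m$ and $\mathfrak m\operatorname{Hom}(k,I^q)=0$.

For (3), take $x\in\operatorname{Ext}^j(k,F_i)$. Then $w_*(p_i)_*x=0$. Applying $\operatorname{Hom}_D(k,\Sigma^j-)$ to (2), we see that $(p_i)_*x$ lies in the image of $c_*$ from $\operatorname{Hom}_D(k,\Sigma^{j-i}N)=\operatorname{Ext}^{j-i}(k,N)$. $\square$

The gain over one-step shifting is that the map is already zero as a map of complexes into all of $I\otimes C$, not only after projection to the term with $F_{i-1}$. This carries the class $(p_i)_*x$ all the way back to $N$.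

**Lemma 6.** For every module $N$ and all $j<i$, the map $(p_i)_*:\operatorname{Ext}^j(k,F_i)\to\operatorname{Ext}^j(k,\Omega^iN)$ is zero.

*Proof.* In (3), $\operatorname{Ext}^{j-i}(k,N)=0$ because $j-i<0$. $\square$

With $i=2$ and $j=1$ this settles the right side of the previous section. The left side is the case $N=k$, $i=0$, $j=1$, where $j\ge i$ and Lemma 6 says nothing.

## A degree-two non-zero-divisor in $\operatorname{Ext}_R(k,k)$

Let $E=\operatorname{Ext}_R(k,k)$, with the composition product: for $\alpha\in E^a$ and $\psi\in E^b$, the product $\psi\alpha\in E^{a+b}$ is the composite $k\to\Sigma^ak\to\Sigma^{a+b}k$ of $\alpha$ and the shift of $\psi$. We look first at the map $\varepsilon_*:\operatorname{Ext}^j(k,R)\to\operatorname{Ext}^j(k,k)=E^j$ induced by $\varepsilon:R\to k$, to see what property of $E$ would make it zero. Let $\alpha=\varepsilon x$ with $x\in\operatorname{Ext}^j(k,R)$, and let $\tau\in E^2$. Then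
$$\tau\alpha=(\tau\varepsilon)x=0,\qquad\text{since }\tau\varepsilon\in\operatorname{Ext}^2_R(R,k)=0.$$
So every element of the image of $\varepsilon_*$ is killed by $\tau$. If multiplication by $\tau$ on $E$ is injective, then $\varepsilon_*=0$. For $R=k[[x]]$ we have $E^i=0$ for $i\geq2$, so there is no such $\tau$. For singular rings there is one, and it comes from the following theorem.

**Theorem 7 (quoted; Milnor–Moore, André, Sjödin; see Avramov, *Infinite free resolutions*, §10, Theorem 10.2.1).** $E$ is the universal enveloping algebra of a graded Lie algebra $\pi=\pi^{\ge1}$, the homotopy Lie algebra of $R$. By Poincaré–Birkhoff–Witt, for any totally ordered homogeneous basis of $\pi$, the ordered monomials in which odd-degree basis elements have exponent $\le1$ and even-degree ones have arbitrary exponent form a $k$-basis of $E$.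

Only the last sentence will be used: $\pi^i$ is a subspace of $E^i$, and there is a basis of $E$ of the stated form. For example, let $R=k[x]/(x^2)$. The minimal resolution of $k$ is $\cdots\xrightarrow{x}R\xrightarrow{x}R$, so each $E^i$ is one-dimensional. The generator of $E^n$ is represented by the chain map that is the identity $F_{i+n}\to F_i$ up to sign. Products of generators are therefore generators up to sign, and $E=k[s]$ with $s$ in degree $1$. Here $\pi^1=ks$ and $\pi^2=k\tau$ with $\tau=s^2$. The ordered monomials $\tau^m$ and $\tau^ms$ form a basis, one in each degree, and multiplication by $\tau$ is injective.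

**Lemma 8.** $\dim\pi^1=e$ and $\dim\pi^2=\beta_2(k)-\binom e2=\dim_kH_1(K)$, where $K$ is the Koszul complex on a minimal generating set $y_1,\dots,y_e$ of $\mathfrak m$. If $R$ is singular, then $\pi^2\neq0$.

*Proof.* The monomials of degree $1$ are the basis elements of $\pi^1$, so $\dim\pi^1=\dim E^1=\beta_1(k)=e$. The monomials of degree $2$ are the products of two distinct basis elements of $\pi^1$ in increasing order and the basis elements of $\pi^2$. So $\beta_2(k)=\dim E^2=\binom e2+\dim\pi^2$.

It remains to compute $\beta_2(k)$. Let $\epsilon_1,\dots,\epsilon_e$ be the basis of $K_1$ with $d\epsilon_j=y_j$, let $Z_1=\operatorname{Ker}(K_1\to K_0)$, and let $B_1$ be the image of $K_2$. The minimal resolution of $k$ starts with $K_1\to K_0=R$, so $Z_1=\Omega^2k$ and $\beta_2(k)=\dim Z_1/\mathfrak mZ_1$. For $z\in Z_1$ we have $d(\epsilon_i\wedge z)=y_iz$, hence $\mathfrak mZ_1\subseteq B_1$, and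
$$\beta_2(k)=\dim Z_1/B_1+\dim B_1/\mathfrak mZ_1=\dim H_1(K)+\dim B_1/\mathfrak mZ_1 .$$
The space $B_1/\mathfrak mZ_1$ is spanned by the $\binom e2$ classes of the elements $y_i\epsilon_j-y_j\epsilon_i$ with $i<j$. They are independent. Indeed, suppose $\sum_{i<j}a_{ij}(y_i\epsilon_j-y_j\epsilon_i)\in\mathfrak mZ_1$. By minimality of the generators, $Z_1\subseteq\mathfrak mK_1$, so this element lies in $\mathfrak m^2K_1$. Its coefficient at $\epsilon_j$ is $\sum_{i<j}a_{ij}y_i-\sum_{i>j}a_{ji}y_i\in\mathfrak m^2$. The $y_i$ are independent modulo $\mathfrak m^2$, so all $a_{ij}$ lie in $\mathfrak m$. Thus $\dim B_1/\mathfrak mZ_1=\binom e2$, and $\dim\pi^2=\dim H_1(K)$.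

If $H_1(K)=0$, then $y_1,\dots,y_e$ is a regular sequence (textbook fact for Koszul complexes over noetherian local rings), so $R$ is regular. Hence $\pi^2\ne0$ if $R$ is singular. $\square$

**Lemma 9.** If $R$ is singular, there is $\tau\in E^2$ such that $\tau^m\alpha\neq0$ for all $0\neq\alpha\in E$ and all $m\ge0$.

*Proof.* By Lemma 8 we can take $0\neq\tau\in\pi^2$. Extend $\tau$ to a homogeneous basis of $\pi$ and order this basis with $\tau$ first. The monomials of Theorem 7 then have the form $\tau^q u$ with $q\ge0$ and $u$ an ordered monomial in the other basis elements; the exponent $q$ is arbitrary because $\tau$ has even degree. Left multiplication by $\tau$ sends $\tau^qu$ to $\tau^{q+1}u$, so it maps the basis injectively into itself and is an injective linear map. Iterate $m$ times. If the product in Theorem 7 is the opposite of ours, put $\tau$ last instead: right multiplication by $\tau$ there is injective, and it is our left multiplication. $\square$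

## Vanishing for all syzygies of $k$

Together with the computation before Theorem 7, Lemma 9 gives the vanishing for $i=0$. For a higher syzygy, the class to be killed sits behind the map $c$ of (2), and we must multiply past $c$. This works because every element of $E$ of degree greater than $i$ factors through $c$.

**Lemma 10.** If $R$ is singular and $N=k$, then $(p_i)_*:\operatorname{Ext}^j(k,F_i)\to\operatorname{Ext}^j(k,\Omega^ik)$ is zero for all $i,j\ge0$.

*Proof.* Equalities of composites are meant up to shifts and signs, which do not affect vanishing.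

**Step 1: reach $E$.** Let $x\in\operatorname{Ext}^j(k,F_i)$. By (3) there is $\alpha\in\operatorname{Ext}^{j-i}(k,k)=E^{j-i}$ with
$$p_i\circ x=c\circ\alpha .$$
We show that $\alpha=0$. Suppose $\alpha\ne0$. Choose $m$ with $2m>i$, and put $\psi=\tau^m\in E^{2m}$ and $s=2m-i\ge1$. By Lemma 9, $\psi\alpha\neq0$.

**Step 2: factor $\psi$ through $c$.** The aim is a class $g\in\operatorname{Ext}^s(X_i,k)$ with $\psi=g\circ c$. Applying $\operatorname{Hom}_D(-,\Sigma^sk)$ to (2) gives the exact sequence
$$\operatorname{Hom}_D(X_i,\Sigma^sk)\xrightarrow{\;c^*\;}\operatorname{Hom}_D(\Sigma^{-i}k,\Sigma^sk)=E^{i+s}\longrightarrow\operatorname{Hom}_D(\Sigma^{-1}C,\Sigma^sk).$$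
The last term is $H^{s+1}(\operatorname{Hom}_R(C,k))$. The complex $C$ lives in degrees $\ge0$, so $\operatorname{Hom}_R(C,k)$ lives in degrees $\le0$. Since $s+1>0$, the last term is $0$ and $c^*$ is surjective. As $\psi\in E^{2m}=E^{i+s}$, the class $g$ exists.

**Step 3: pass through a free module.** Now
$$\psi\alpha=g\circ c\circ\alpha=g\circ p_i\circ x .$$
But $g\circ p_i\in\operatorname{Ext}^s_R(F_i,k)=0$, since $F_i$ is free and $s\ge1$. So $\psi\alpha=0$, contradicting Step 1. Hence $\alpha=0$ and $(p_i)_*x=c\circ\alpha=0$. $\square$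

## Bass numbers of syzygies

This section turns the two vanishing lemmas into formulas. Consider again any $N$, with $X_i=\Omega^iN$. The sequence $0\to X_{i+1}\to F_i\to X_i\to0$ gives
$$\operatorname{Ext}^{j-1}(k,F_i)\to\operatorname{Ext}^{j-1}(k,X_i)\to\operatorname{Ext}^j(k,X_{i+1})\to\operatorname{Ext}^j(k,F_i)\to\operatorname{Ext}^j(k,X_i).$$
Whenever the first and the last map vanish, taking dimensions gives
$$\mu^j(X_{i+1})=\mu^{j-1}(X_i)+\mu^j(R)\,\beta_i(N). \tag{4}$$

**Proposition 11.** Let $M\in\mathsf{Syz}_{n+2}(R)$, $n\ge0$. There are integers $b_0,\dots,b_n$ with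
$$\mu^j(M)=\sum_{l=0}^j\mu^{j-l}(R)\,b_l\qquad(0\le j\le n).$$

*Proof.* By (1), $M\cong\Omega^{n+2}N\oplus R^g$. By Lemma 6, applied in degrees $j-1$ and $j$, equation (4) holds whenever $i\ge j+1$. Fix $j\le n$, and use (4) successively with the pairs $(j-l,\,n+1-l)$ in place of $(j,i)$, for $l=0,1,\dots,j$. The condition for such a pair is $n+1-l\ge j-l+1$, that is, $n\ge j$, which holds for every $l$. After the pair with $l=j$ the remaining term is $\mu^{-1}(X_{n+1-j})=0$. Therefore
$$\mu^j(\Omega^{n+2}N)=\sum_{l=0}^j\mu^{j-l}(R)\,\beta_{n+1-l}(N).$$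
The summand $R^g$ adds $g\,\mu^j(R)$. Put $b_0=\beta_{n+1}(N)+g$ and $b_l=\beta_{n+1-l}(N)$ for $1\le l\le n$; these do not depend on $j$. $\square$

**Proposition 12.** If $R$ is singular and $n\ge0$, then for $0\le j\le n$
$$\mu^j(\Omega^nk)=\sum_{l=0}^j\mu^{j-l}(R)\,c_l+\delta_{jn},\qquad c_l=\beta_{n-1-l}(k)\quad(\text{so }c_n=0).$$

*Proof.* By Lemma 10, equation (4) holds for $N=k$ and all $i,j\ge0$; for $j<0$ both sides are $0$. Using it with the pairs $(j-l,n-1-l)$, $l=0,\dots,n-1$, we get
$$\mu^j(\Omega^nk)=\sum_{l=0}^{n-1}\mu^{j-l}(R)\,\beta_{n-1-l}(k)+\mu^{j-n}(k).$$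
For $j\le n$ the last term is $\delta_{jn}$, because $\mu^0(k)=1$. Terms with $l>j$ vanish, and for $j=n$ the added term $l=n$ has $c_n=\beta_{-1}(k)=0$. $\square$

In Proposition 12 the pair $(j-l,n-1-l)$ is covered by Lemma 6 exactly when $j\le n-2$. So Lemma 10 is needed only for $j=n-1$ and $j=n$, and $j=n$ is the degree in which the extra $1$ appears. That $1$ is the number compared with $r$ in Proposition 1.

## Lowest terms: $r$ divides $a$

**Proof of Theorem 3, "$\Rightarrow$".** If $R$ is regular, then $r=1$ and there is nothing to prove. If $a=0$, then $r\mid a$. So let $R$ be singular and $a\ge1$, and suppose that $L$ and $M=(\Omega^nk)^{\oplus a}\oplus L$ are in $\mathsf{Syz}_{n+2}(R)$, where $n\ge t$.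

**Step 1: compare two formulas for $\mu^j(M)$.** This isolates $a\,\delta_{jn}$. Proposition 11 gives integers $b_l$ for $M$ and $b'_l$ for $L$, and Proposition 12 computes $\mu^j(\Omega^nk)$. Since $\mu^j(M)=a\,\mu^j(\Omega^nk)+\mu^j(L)$, the integers $d_l=b_l-b_l'-a\,c_l$ satisfy
$$\sum_{l=0}^j\mu^{j-l}(R)\,d_l=a\,\delta_{jn}\qquad(0\le j\le n).$$

**Step 2: read this as a product of series.** Let $I(z)=\sum_j\mu^j(R)z^j=rz^t+\cdots$ be the Bass series of $R$ and $D(z)=\sum_{l=0}^nd_lz^l\in\mathbb Z[z]$. The equations of Step 1 say
$$I(z)\,D(z)\equiv a\,z^n\pmod{z^{n+1}}. \tag{5}$$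

**Step 3: compare lowest terms.** Since $a\neq0$, (5) shows $D\neq0$. Let $d_qz^q$ be the lowest nonzero term of $D$. The lowest nonzero term of $I(z)D(z)$ is $r\,d_q\,z^{t+q}$. By (5) it is also $a\,z^n$. Hence $t+q=n$ and $r\,d_q=a$ with $d_q\in\mathbb Z$, so $r\mid a$. $\square$

With $a=1$ and $L=0$ this gives $r=1$, which proves Theorem 2; the Cohen–Macaulay statement follows as explained after Theorem 3. No Cohen–Macaulay hypothesis was used to get $r=1$.

## Embeddings into $R/(\boldsymbol x)$: the converse and the bound $n+1$

The second half of Proposition 1 embedded $k$ in $R$ and continued with multiplication by generators of $\mathfrak m$. In depth $t$ we do the same over $R$ modulo a maximal regular sequence and then pass to $t$-th syzygies.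

**Proposition 13.** $(\Omega^tk)^{\oplus r}\in\mathsf{Syz}_{t+2}(R)$ and $\Omega^tk\in\mathsf{Syz}_{t+1}(R)$.

*Proof.* Let $\boldsymbol x$ be a maximal $R$-regular sequence, of length $t$, and $\bar R=R/(\boldsymbol x)$. The Koszul complex on $\boldsymbol x$ resolves $\bar R$, so $\operatorname{pd}_R\bar R=t$. Also
$$\operatorname{soc}\bar R\cong\operatorname{Hom}_R(k,\bar R)\cong\operatorname{Ext}^t_R(k,R)\cong k^r,\qquad r\ge1.$$

**Step 1: pass to $t$-th syzygies.** For an exact sequence $0\to A\to B\to B''\to0$, the horseshoe lemma applied to the minimal resolutions of $A$ and $B''$ gives a resolution of $B$, usually not minimal. Its $t$-th syzygies give an exact sequence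
$$0\to\Omega^tA\to B_t\to\Omega^tB''\to0,\qquad B_t\cong\Omega^tB\oplus(\text{free}).$$
If $B$ is a finite direct sum of copies of $\bar R$, then $\Omega^tB$ is free because $\operatorname{pd}_R\bar R=t$, and so $B_t$ is free.

**Step 2: $\Omega^tk$ is $(t+1)$-syzygy.** Choose an embedding $k\hookrightarrow\bar R$, with cokernel $Z'$. Step 1 gives $0\to\Omega^tk\to(\text{free})\to\Omega^tZ'\to0$. Since $\Omega^tZ'\in\mathsf{Syz}_t(R)$, splicing gives $\Omega^tk\in\mathsf{Syz}_{t+1}(R)$.

**Step 3: $(\Omega^tk)^r$ is $(t+2)$-syzygy.** Using the whole socle lets us embed one step further. Let $Z=\bar R/\operatorname{soc}\bar R$ and let $y_1,\dots,y_e$ generate $\mathfrak m$. The map $\bar R\to\bar R^e$, $u\mapsto(y_1u,\dots,y_eu)$, has kernel $\operatorname{soc}\bar R$, so it induces $Z\hookrightarrow\bar R^e$; let $W$ be the cokernel. Applying Step 1 to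
$$0\to k^r\to\bar R\to Z\to0\qquad\text{and}\qquad0\to Z\to\bar R^e\to W\to0$$
gives exact sequences
$$0\to(\Omega^tk)^r\to B_t\to\Omega^tZ\to0\qquad\text{and}\qquad0\to\Omega^tZ\to B'_t\to\Omega^tW\to0$$
with $B_t$ and $B'_t$ free. As $\Omega^tW\in\mathsf{Syz}_t(R)$, splicing gives $(\Omega^tk)^r\in\mathsf{Syz}_{t+2}(R)$. $\square$

**Proof of Theorem 3, "$\Leftarrow$" and the bound $n+1$.** If $M\in\mathsf{Syz}_s(R)$, then $\Omega^pM\in\mathsf{Syz}_{s+p}(R)$: splice $0\to\Omega^pM\to F_{p-1}\to\cdots\to F_0\to M\to0$, from the minimal resolution of $M$, with the sequence $0\to M\to G_{s-1}\to\cdots\to G_0$. Also, $\mathsf{Syz}_s(R)$ is closed under finite direct sums. Apply $\Omega^{n-t}$ to the two statements of Proposition 13. Since $\Omega^{n-t}\Omega^tk=\Omega^nk$ and minimal resolutions are compatible with direct sums, we get for every $n\ge t$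
$$(\Omega^nk)^{\oplus r}\in\mathsf{Syz}_{n+2}(R),\qquad\Omega^nk\in\mathsf{Syz}_{n+1}(R).$$
If $r\mid a$ and $L\in\mathsf{Syz}_{n+2}(R)$, then $(\Omega^nk)^{\oplus a}\oplus L$ is a direct sum of $a/r$ copies of $(\Omega^nk)^{\oplus r}$ and of $L$, so it is in $\mathsf{Syz}_{n+2}(R)$. The second statement holds whatever the type is. For instance, $k[x,y]/(x,y)^2$ has type $2$, and there $\Omega^nk$ is $(n+1)$-syzygy for all $n\ge0$. So $n+2$ in Theorem 2 cannot be replaced by $n+1$. This completes the proof of Theorem 3. $\square$

## Closure under direct summands, and a non-Cohen–Macaulay ring of type one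

**Corollary 14.** The following are equivalent:

1. $r=1$;
2. $\Omega^nk\in\mathsf{Syz}_{n+2}(R)$ for some $n\ge t$;
3. $\Omega^nk\in\mathsf{Syz}_{n+2}(R)$ for all $n\ge t$.

Moreover, if $\mathsf{Syz}_{n+2}(R)$ is closed under direct summands for some $n\ge t$, then $r=1$.

*Proof.* By Theorem 3 with $a=1$ and $L=0$, for each single $n\ge t$ we have $\Omega^nk\in\mathsf{Syz}_{n+2}(R)$ if and only if $r\mid1$. This gives the equivalences. For the last statement, $(\Omega^nk)^{\oplus r}\in\mathsf{Syz}_{n+2}(R)$ by Theorem 3. Closure under summands gives $\Omega^nk\in\mathsf{Syz}_{n+2}(R)$, hence $r=1$. $\square$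

**Example 15.** Without the Cohen–Macaulay hypothesis one cannot conclude that $R$ is Gorenstein. Let $R=k[[x,y]]/(x^2,xy)$. Every element of $R$ can be written uniquely as $ax+h(y)$ with $a\in k$ and $h\in k[[y]]$. Multiplying by $y$ gives $y\,h(y)$, which is zero only if $h=0$; and $x$ is killed by $x$ and by $y$. So $\operatorname{soc}R=kx$, which means that $\operatorname{depth}R=0$ and $r=1$. By Corollary 14, $\Omega^nk\in\mathsf{Syz}_{n+2}(R)$ for all $n\ge0$. But $R/(x)=k[[y]]$ and $x$ is nilpotent, so $\dim R=1>\operatorname{depth}R$. Hence $R$ is not Cohen–Macaulay, and in particular not Gorenstein.
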